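# Repelling periodic points and the Julia set of a uniformly quasiregular map

## 1. The expected answer, on maps that can be iterated by hand

For a holomorphic map one is used to the sentence "the Julia set is the closure of the repelling periodic points". The natural guess is that the same sentence holds for those maps of $\mathbb{R}^n$ that replace holomorphic maps when $n\ge 3$, namely the uniformly quasiregular ones. The guess is right, and these notes prove it. First we fix the terms and test the guess.

Let $n\ge 2$. Here $|f'(x)|$ is the operator norm of the derivative and $J_f$ its determinant.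

**Definition (quasiregular).** A continuous map $f:\mathbb{R}^n\to\mathbb{R}^n$ is $K$-quasiregular ($K$-qr) if $f\in W^{1,n}_{\mathrm{loc}}$ and $|f'(x)|^n\le K J_f(x)$ for almost every $x$. The same definition is used on open subsets.

**Definition (uniformly quasiregular).** $f$ is uniformly quasiregular (uqr) if there is one $K$ such that every iterate $f^k$, $k\ge1$, is $K$-qr.

**Definition (Fatou and Julia sets).** $F(f)$ is the set of points having a neighborhood on which $\{f^k\}_{k\ge1}$ is normal as a family of maps into $\overline{\mathbb{R}^n}=\mathbb{R}^n\cup\{\infty\}$, and $J(f)=\mathbb{R}^n\setminus F(f)$.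

**Definition (repelling).** A periodic point $x$ of $f$ with period $p$ is repelling if there is a neighborhood $U$ of $x$ on which $f^p$ is injective and $x$ is an attracting fixed point of the local inverse: there is a neighborhood $V\subset f^p(U)$ of $x$ such that $g=(f^p|_U)^{-1}$ satisfies $g(V)\subset V$ and $g^k\to x$ uniformly on $V$.

No derivative appears here, since a quasiregular map need not be differentiable at a given point.

**Theorem A.** Let $n\ge2$ and let $f:\mathbb R^n\to\mathbb R^n$ be uqr, non-constant and non-injective. Then $J(f)$ equals the closure of the set of repelling periodic points of $f$.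

**Theorem B.** Let $f$ be as in Theorem A and let $\Omega$ be open with $\Omega\cap J(f)\neq\emptyset$. Then there are $q\ge1$ and a Cantor set $\Lambda\subset\Omega\cap J(f)$ with $f^q(\Lambda)=\Lambda$, such that $f^q|_\Lambda$ is topologically conjugate to the full one-sided shift on two symbols, and every periodic point of $f^q|_\Lambda$ is a repelling periodic point of $f$.

The question answered by Theorem A is described as still open in the source of the problem, Alastair Fletcher and Jang-Mei Wu, "Julia Sets and wild Cantor sets", arXiv:1403.6790 (2014). Three results accompany it there: periodic points (not necessarily repelling) are dense in $J(f)$ (Siebert); the equality holds if $J(f)$ is a tame Cantor set, meaning one that a homeomorphism of $\mathbb{R}^n$ carries to a ternary Cantor set in a line; and there are uqr maps of $\mathbb{R}^3$ whose Julia set is a wild (that is, not tame) Cantor set, an Antoine's necklace, for which the equality also holds. The proof below uses none of these three.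

**Example 1: $f(z)=z^2$ on $\mathbb{R}^2=\mathbb{C}$.** A holomorphic map satisfies $|f'|^2=J_f$, so $f$ is uqr with $K=1$. On $|z|<1$ the iterates $z^{2^k}$ tend to $0$, on $|z|>1$ to $\infty$, and every neighborhood of a point of the unit circle contains points of both kinds, so no limit function can be continuous there. Thus $J(f)$ is the unit circle. The fixed points of $f^p$ are $0$ and the $(2^p-1)$-th roots of unity. At such a root $x$ the local inverse $g$ of $f^p$ has $|g'(x)|=2^{-p}\le\frac12$, so $|g(y)-x|\le\frac34|y-x|$ on a small disk, and $x$ is repelling. These roots are dense in the circle. The fixed point $0$ is not repelling, because $f$ is not injective near it.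

**Example 2: $f(z)=z^2-2$.** Let $\pi(w)=w+1/w$. It maps $\{|w|>1\}$ conformally onto $\mathbb{C}\setminus[-2,2]$ and the unit circle onto $[-2,2]$, and $f(\pi(w))=\pi(w^2)$. Off $[-2,2]$ the iterates tend to $\infty$ locally uniformly; on $[-2,2]$ they stay in $[-2,2]$. So $J(f)=[-2,2]$. The points $x=\pi(w)$ with $|w|=1$ and $w^{2^p}=w^{\pm1}$ are fixed by $f^p$, and they are dense in $[-2,2]$. Suppose $w\ne\pm1$. Differentiating $f^p(\pi(w))=\pi(w^{2^p})$ gives $(f^p)'(x)\,\pi'(w)=2^pw^{2^p-1}\pi'(w^{2^p})$ with $\pi'(w)=1-w^{-2}\ne0$. If $w^{2^p}=w$ the multiplier is $2^p$. If $w^{2^p}=w^{-1}$, then $\pi'(1/w)=1-w^2=-w^2\pi'(w)$ and the multiplier is $-2^pw^{2^p+1}=-2^p$. All these points are repelling. Notice a new feature: the critical point $0$ lies in $J(f)$, and its value $-2\in J(f)$ has no preimage other than $0$, so $f$ has no local inverse at $-2$ at all. Base points such as $-2$ will have to be avoided.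

**Example 3: an injective map.** $f(x)=2x$ on $\mathbb{R}^n$ has $|f'|^n=2^n=J_f$, so it is uqr with $K=1$. The iterates tend to $\infty$ off the origin and fix the origin, so $J(f)=\{0\}$, which is a repelling fixed point. Here the Julia set is a single point; below, non-injectivity will be what makes $J(f)$ infinite.

**Example 4: quasiregular but not uniformly.** Write $x=(r,\theta,t)$ with polar coordinates $(r,\theta)$ in a plane and $t\in\mathbb{R}^{n-2}$. For an integer $d\ge2$ let $w_d(r,\theta,t)=(r,d\theta,t)$. It is Lipschitz, hence in $W^{1,n}_{\rm loc}$, and for $r>0$ its derivative in orthonormal frames is $\operatorname{diag}(1,d,1,\dots,1)$. So $|w_d'|^n=d^n$, $J_{w_d}=d$, and the best constant is $K=d^{n-1}$. Since $w_2^k=w_{2^k}$, the map $w_2$ is not uqr. Does the guess survive? Off the axis $r=0$ the iterates are nowhere equicontinuous: points with the same $r,t$ and angles differing by $\pi/2^k$ have images at distance $2r$ under $w_2^k$. Hence no point of $\mathbb{R}^n$ has a neighborhood of normality. But $w_2$ has no repelling periodic point: a local inverse $g$ of $w_2^p$ preserves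 $r$, every neighborhood $V$ of $x$ contains a $y$ with $r(y)\ne r(x)$, and $g^k(y)\not\to x$. So the guess is false without uniformity, and a proof must use that one $K$ serves all iterates.

From now on $f$ is uqr, non-constant and non-injective, $K$ is a fixed constant for all its iterates, and $F=F(f)$, $J=J(f)$.

## 2. Local index, degree, and the textbook facts

Let $\sigma$ be the chordal metric on $\overline{\mathbb{R}^n}$ and $B_\sigma$ its open balls; $B(x,r)$, $S(x,r)$ are Euclidean balls and spheres. A rotation is an orientation preserving chordal isometry of $\overline{\mathbb{R}^n}$; rotations are Möbius maps, hence conformal, and some rotation takes any given point to any other.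

**Definition (quasimeromorphic).** A continuous map $g$ into $\overline{\mathbb{R}^n}$ is $K$-qm if locally it becomes $K$-qr after post-composition with a rotation.

For example, $z\mapsto 1/z$ is $1$-qm on $\mathbb{C}$, and so is the constant $\infty$. Since rotations are conformal, the choice of rotation does not matter and $K$ does not change. Pre-composition with $y\mapsto x+sy$ ($s>0$) does not change $K$ either: both sides of $|g'|^n\le KJ_g$ get the factor $s^n$.

"Normal" means that every sequence has a subsequence converging locally uniformly with respect to $\sigma$. By Arzelà–Ascoli this is the same as equicontinuity, into $(\overline{\mathbb{R}^n},\sigma)$, at every point.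

The following facts are standard (Reshetnyak; Martio–Rickman–Väisälä; see Rickman, *Quasiregular Mappings*, Springer 1993).

* **(Q1)** Non-constant qr (qm) maps on domains are discrete, open and sense preserving. The local index $i(x,g)\ge1$ is multiplicative, $i(x,g_2\circ g_1)=i(x,g_1)\,i(g_1(x),g_2)$, and upper semicontinuous in $x$. The branch set $B_g=\{i(\cdot,g)\ge2\}$ is closed and is the set where $g$ is not locally injective.
* **(Q2)** For $x$ and all small $r$, the $x$-component $U$ of $g^{-1}(B(g(x),r))$ is a *normal neighborhood* of $x$ over $B(g(x),r)$: $\overline U$ is compact in the domain of $g$, $g(\partial U)=S(g(x),r)$, $g^{-1}(g(x))\cap\overline U=\{x\}$, $\operatorname{diam}U\to0$ as $r\to0$, and $g:U\to B(g(x),r)$ is proper of degree $i(x,g)$. For a proper discrete open sense-preserving map $g:A\to A'$ between domains, $\sum_{x\in g^{-1}(z)}i(x,g)=\deg g$ for all $z\in A'$. Hence degree $1$ means homeomorphism, and by (Q1) $\deg(b\circ a)=\deg a\cdot\deg b$ for such maps $a:A\to A'$, $b:A'\to A''$.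
* **(Q3)** Locally uniform limits of $K$-qr (qm) maps are $K$-qr (qm), possibly constant.
* **(Q4)** The family of $K$-qr maps of a ball into a fixed bounded set is equicontinuous. $K$-qr maps are locally Hölder with exponent $1/K$.
* **(Q5)** If $g$ is non-constant and $K$-qr near $x$, there are $C,\rho>0$ with $|g(y)-g(x)|\le C|y-x|^\mu$ for $|y-x|<\rho$, where $\mu=(i(x,g)/K_I)^{1/(n-1)}\ge i(x,g)^{1/(n-1)}/K$ (Rickman III.4.7; $K_I$ is the inner dilatation and $K_I\le K^{n-1}$).
* **(Q6)** (Rickman's Picard theorem) There is $q_0=q_0(n,K)$ such that a non-constant $K$-qm map $\mathbb{R}^n\to\overline{\mathbb{R}^n}$ omits fewer than $q_0$ points. (If some point is omitted, rotate it to $\infty$ and apply the theorem for $K$-qr maps.)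
* **(Q7)** A non-degenerate continuum $C$ in a ball $B$ has $\operatorname{cap}(B,C)>0$, where $\operatorname{cap}(A,C)=\inf\int|\nabla\varphi|^n$ over continuous $\varphi\in W^{1,n}$ with compact support in $A$ and $\varphi\ge1$ on $C$.

**Example 5.** For $w_d$ of Example 4 the branch set is the axis $\{r=0\}$, and $i(x,w_d)=d$ there. For $x$ on the axis the ball $B(x,\rho)$ is itself a normal neighborhood over $B(x,\rho)$, of degree $d$: a point off the axis has $d$ preimages of index $1$, a point on it has one preimage of index $d$. The inner dilatation is $K_I=\max J/\ell^n=d$, with $\ell=1$ the smallest stretching, so the exponent in (Q5) is $\mu=(d/d)^{1/(n-1)}=1$, as it must be, since $w_d$ preserves distances along the axis.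

We also use the topological degree. If $g$ is continuous on $\overline U$, $U$ bounded and open, and $z\notin g(\partial U)$, the degree of $g$ on $U$ at $z$ is unchanged under homotopies that avoid $z$ on $\partial U$, and a non-zero degree forces $z\in g(U)$; for discrete open sense-preserving $g$ it equals $\sum_{x\in U\cap g^{-1}(z)}i(x,g)$. Finally, the *maximum principle*: if $g$ is open and continuous near $\overline A$, $A$ bounded and open, then $\partial g(A)\subset g(\partial A)$. Indeed, a point of $\partial g(A)$ is $g(x)$ with $x\in\overline A$, and $x\notin A$ because $g(A)$ is open. So $|g|$ is largest on $\partial A$.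

Two elementary lemmas carry degrees around.

**Lemma 1.** Let $g:A\to\mathbb{R}^n$ be continuous and open, $A$ open, and let $A''$ be a domain such that $A\cap g^{-1}(C)$ is compact for every compact $C\subset A''$. Then each component $W$ of $A\cap g^{-1}(A'')$ is mapped properly onto $A''$. If $\overline W\subset A$, then $g(\partial W)\subset\partial A''$. The compactness hypothesis holds (a) if $g:A\to A'$ is proper and $A''\subset A'$; (b) if $\overline A$ is compact, $g$ is continuous on $\overline A$ and $g(\partial A)\cap A''=\emptyset$.

*Proof.* $W$ is open, and relatively closed in $A\cap g^{-1}(A'')$. For compact $C\subset A''$ the set $W\cap g^{-1}(C)$ is therefore closed in the compact set $A\cap g^{-1}(C)$, so it is compact. Hence $g:W\to A''$ is proper, $g(W)$ is relatively closed in $A''$; it is also open and non-empty, so it is $A''$. If $\overline W\subset A$ and $p\in\partial W$, then $g(p)\in\overline{A''}$ by continuity; if $g(p)\in A''$, then $p\in A\cap g^{-1}(A'')$ and so $p\in W$ by relative closedness, impossible since $W$ is open. Case (a) is the definition of properness;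 in case (b), $A\cap g^{-1}(C)=\overline A\cap g^{-1}(C)$. $\square$

**Lemma 2 (Hurwitz, with degrees).** Let $\psi$ be a non-constant qm map on a domain and $\psi_j\to\psi$ locally uniformly with respect to $\sigma$, each $\psi_j$ being qm. It is enough that every compact subset of the domain lies in the domain of $\psi_j$ for large $j$.

(a) If $\psi(y)=z\in\overline{\mathbb{R}^n}$, then for large $j$ there are $y_j\to y$ with $\psi_j(y_j)=z$.

(b) Let $z^*=\psi(y)\in\mathbb{R}^n$ and let $N$ be a normal neighborhood of $y$ over $B(z^*,\varepsilon)$, $\psi$ finite on $\overline N$. Then for all large $j$ the set $N\cap\psi_j^{-1}(B(z^*,\varepsilon/2))$ is non-empty, and each of its components $N_j$ satisfies $\overline{N_j}\subset N$ and is mapped by $\psi_j$ properly onto $B(z^*,\varepsilon/2)$, with degree at most $i(y,\psi)$.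

*Proof.* (b) As $\psi(\overline N)$ is compact in $\mathbb{R}^n$, for large $j$ the map $\psi_j$ is finite on $\overline N$ with $|\psi_j-\psi|<\varepsilon/4$ there. On $\partial N$ we have $|\psi-z^*|=\varepsilon$, so $|\psi_j-z^*|>3\varepsilon/4$. For $|z-z^*|<\varepsilon/2$ the homotopy $(1-t)\psi+t\psi_j$ stays on $\partial N$ at distance more than $\varepsilon-\varepsilon/4-\varepsilon/2>0$ from $z$. So the degree of $\psi_j$ on $N$ at $z$ is that of $\psi$, namely $i(y,\psi)\ge1$. In particular $\psi_j$ takes every value in $B(z^*,\varepsilon/2)$ on the domain $N$, hence is non-constant, discrete and open there, and each such $z$ has exactly $i(y,\psi)$ preimages in $N$ counted with index. By Lemma 1(b), $\psi_j$ maps $N_j$ properly onto $B(z^*,\varepsilon/2)$; the degree is at most $i(y,\psi)$ because only the preimages in $N_j$ are counted. Since $|\psi_j-z^*|\le\varepsilon/2$ on $\overline{N_j}\subset\overline N$, this closure misses $\partial N$.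

(a) Rotate $z$ to $0$ and apply (b) with arbitrarily small $N$. $\square$

## 3. Rescaling a non-normal family

The goal here is to turn a failure of normality at a point into a non-constant map on all of $\mathbb{R}^n$. Fix $\varepsilon_0>0$ with $B_\sigma(0,\varepsilon_0)\subset B(0,1)$.

**Lemma 3.** If $g(B(x,t))\subset B_\sigma(g(x),\varepsilon_0)$ for all $g$ in a family $\mathcal{F}$ of $K$-qm maps, then $\mathcal{F}$ is equicontinuous at every point of $B(x,t)$. Hence a family of $K$-qm maps is equicontinuous at a point if and only if it is normal near it.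

*Proof.* Post-compose each $g$ with a rotation taking $g(x)$ to $0$. The new maps send $B(x,t)$ into $B(0,1)$, so they are $K$-qr and bounded by $1$, and (Q4) gives equicontinuity. On $B(0,1)$ the Euclidean and chordal metrics are comparable and rotations are isometries, so $\mathcal{F}$ itself is equicontinuous. If a family is equicontinuous at $x$, the hypothesis holds for some $t$, and the family is normal on $B(x,t)$ by Arzelà–Ascoli. The converse is part of Arzelà–Ascoli. $\square$

**Lemma 4 (Zalcman's rescaling).** Let $\mathcal{F}$ be a family of $K$-qr maps on a fixed neighborhood of $v\in\mathbb{R}^n$, not equicontinuous at $v$. Then there are $g_j\in\mathcal{F}$, $x_j\to v$, $s_j\to0^+$ such that $g_j(x_j+s_jy)\to\varphi(y)$ locally uniformly on $\mathbb{R}^n$, where $\varphi:\mathbb{R}^n\to\overline{\mathbb{R}^n}$ is a non-constant $K$-qm map.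

*Proof.* Let the maps be defined near $\overline B(v,r_0)$. For $x\in B(v,r_0/2)$ put
$$\tau_g(x)=\sup\{t\le r_0/2:\ g(B(x,t))\subset B_\sigma(g(x),\varepsilon_0)\}.$$
The supremum is attained, since $B(x,t)=\bigcup_{t'<t}B(x,t')$. By uniform continuity of $g$ on $\overline B(v,r_0)$ we have $\tau_g\ge c_g>0$. By Lemma 3, $\inf_g\tau_g(v)=0$, so choose $g_j$ with $t_j=\tau_{g_j}(v)\to0$ and let $k_j=t_j^{-1/2}$. Take $j$ so large that $3t_j^{1/2}<r_0/2$.

**Step 1: a point where $\tau$ is almost minimal on its own scale.** Start at $x^0=v$. If there is $x$ with $|x-x^i|\le k_j\tau_{g_j}(x^i)$ and $\tau_{g_j}(x)<\frac12\tau_{g_j}(x^i)$, let $x^{i+1}$ be such a point. The values of $\tau_{g_j}$ at least halve, so the total displacement is at most $2k_jt_j=2t_j^{1/2}$. As $\tau_{g_j}\ge c_{g_j}$, the process stops, at a point $x_j$ say. Then $x_j\to v$; put $s_j=\tau_{g_j}(x_j)\le t_j$. Since $k_js_j\le t_j^{1/2}$, the ball $\overline B(x_j,k_js_j)$ lies in $B(v,r_0/2)$, and $\tau_{g_j}(x)\ge s_j/2$ on it.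

**Step 2: convergence.** Let $h_j(y)=g_j(x_j+s_jy)$. Step 1 says $h_j(B(y,\frac12))\subset B_\sigma(h_j(y),\varepsilon_0)$ for $|y|<k_j$, and $k_j\to\infty$. By Lemma 3, Arzelà–Ascoli, a diagonal argument and (Q3), a subsequence converges locally uniformly on $\mathbb{R}^n$ to a $K$-qm map $\varphi$.

**Step 3: the limit is not constant.** For large $j$, $\tau_{g_j}(x_j)<2s_j\le r_0/2$, so there is $|y_j|<2$ with $\sigma(h_j(y_j),h_j(0))\ge\varepsilon_0$. At an accumulation point $y$ of $(y_j)$ we get $\sigma(\varphi(y),\varphi(0))\ge\varepsilon_0$. $\square$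

**Lemma 5 (Montel).** A family of $K$-qr maps on a domain which all omit the same set of at least $q_0$ points of $\mathbb{R}^n$ is normal.

*Proof.* Otherwise it fails to be equicontinuous at some point, and Lemma 4 gives a non-constant $K$-qm map $\varphi$ on $\mathbb{R}^n$. By Lemma 2(a) a value taken by $\varphi$ is taken by the approximating maps, so $\varphi$ omits all these points, contradicting (Q6). $\square$

## 4. Invariance of $J$, exceptional values, perfectness

**Lemma 6.** $f^{-1}(J)=J$; hence $f^k(O\cap J)=f^k(O)\cap J$ for every set $O$ and $k\ge1$. If $O$ is open, $O\cap J\ne\emptyset$ and $N\ge1$, then $\bigcup_{k\ge N}f^k(O)$ omits fewer than $q_0$ points of $\mathbb{R}^n$.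

*Proof.* If $f(x)\in F$, then $\{f^k\}$ is normal near $f(x)$, so $\{f^{k+1}\}$ is normal near $x$, and $x\in F$. Conversely let $x\in F$. Given $\varepsilon>0$ there is $\delta$ with $f^{k+1}(B(x,\delta))\subset B_\sigma(f^{k+1}(x),\varepsilon)$ for all $k\ge1$. The set $f(B(x,\delta))$ is a neighborhood of $f(x)$, and $f^k$ maps it into $B_\sigma(f^k(f(x)),\varepsilon)$ for all $k$. So $\{f^k\}$ is equicontinuous at $f(x)$, and $f(x)\in F$ by Lemma 3. The formula for $f^k(O\cap J)$ follows, because $f^k(x)\in J$ exactly when $x\in J$. If the last claim failed, $\{f^k\}_{k\ge N}$, hence $\{f^k\}_{k\ge1}$, would be normal on every ball in $O$ by Lemma 5, and $O\subset F$. $\square$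

**Lemma 7.** If $J\ne\emptyset$, then $J$ is infinite and perfect.

*Proof that $J$ is infinite.* Suppose $J$ is finite and non-empty. Let $U=\mathbb{R}^n\setminus J$, which is connected, let $J\subset B(0,r_0)$, and let $m_k$ and $M_k$ be the minimum and maximum of $|f^k|$ on $S(0,r_0)\subset U$. We show that $f$ must behave like a polynomial with $J$ totally ramified, and then contradict (Q5).

**Step 1: $m_k$ controls $M_k$.** The family $\{f^k\}$ is normal on $U$. A limit function on $U$ is either $\equiv\infty$ or finite everywhere: a non-constant limit taking the value $\infty$ would, by Lemma 2(a), force some $f^k$ to take it. Hence for every $C$ there is $C'$ such that $m_k\le C$ implies $M_k\le C'$; otherwise a sequence with $m_{k_j}\le C$ and $M_{k_j}\to\infty$ would have a limit that is finite at one point of the sphere and infinite at another.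

**Step 2: $\sup_km_k=\infty$.** Otherwise all $M_k\le C'$ for some $C'$, so $|f^k|\le C'$ on $B(0,r_0)\supset J$ by the maximum principle, and $\{f^k\}$ is normal there by (Q4), a contradiction.

**Step 3: $m_k\to\infty$.** If not, there is $C$ with $m_l\le C$, hence $M_l\le C'$, for infinitely many $l$. By Step 2 choose $k$ with $m_k>\max(C',r_0)$ and then such an $l>k$. We use the following observation:
$$m_k>r_0\quad\Longrightarrow\quad B(0,m_k)\subset f^k(B(0,r_0)).\tag{1}$$
Indeed the open set $f^k(B(0,r_0))$ has its boundary in $f^k(S(0,r_0))$, hence outside $B(0,m_k)$, and it meets $B(0,m_k)$, because it contains $f^k(J)\subset J\subset B(0,r_0)$; as $B(0,m_k)$ is connected, (1) follows. With $B=B(0,m_k)$ we get $f^{l-k}(B)\subset f^l(B(0,r_0))\subset\overline B(0,C')\subset B$. Writing an exponent as $a(l-k)+b$ with $0\le b<l-k$, we see that $f^{a(l-k)+b}(B)\subset f^b(B)$ (with $f^0=\mathrm{id}$), so all iterates are uniformly bounded on $B\supset J$. By (Q4) they are normal there, a contradiction.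

**Step 4: $f(x)\to\infty$ as $x\to\infty$.** By Steps 1 and 3, every limit function on $U$ is $\equiv\infty$, so $f^k\to\infty$ locally uniformly on $U$. Let $r_1>\max(r_0,M_1)$, so that $f(B(0,r_0))\subset B(0,r_1)$, and let $T=\{r_0\le|x|\le r_1\}\subset U$. Given $R$, choose $k_0$ with $|f^k|>R$ on $T$ and $m_k>r_0$ for all $k\ge k_0$. Let $|x|>M_{k_0}$. Then $x\notin f^{k_0}(B(0,r_0))$ by the maximum principle, but $x\in B(0,m_k)\subset f^k(B(0,r_0))$ for all large $k$ by (1). So there is $k\ge k_0$ with $x\notin f^k(B(0,r_0))$ and $x=f^{k+1}(b)$ for some $b\in B(0,r_0)$. Then $f(b)\in B(0,r_1)$, and $f(b)\notin B(0,r_0)$ since $x=f^k(f(b))$. Hence $f(b)\in T$ and $|f(x)|=|f^{k+1}(f(b))|>R$.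

**Step 5: contradiction through large indices.** By Step 4, $f:\mathbb{R}^n\to\mathbb{R}^n$ is proper, hence surjective, of some degree $D$; and $D\ge2$ because $f$ is not injective. Since $f^{-1}(J)=J$ is finite and $f$ is onto, $f|_J$ is a bijection of $J$, so for $x\in J$ we have $f^{-1}(f(x))=\{x\}$ and $i(x,f)=D$. Take $a\in J$ and $q\ge1$ with $f^q(a)=a$. Then $i(a,f^{qk})=D^{qk}$. All $f^{qk}$ are $K$-qr with the same $K$, so for $k$ large (Q5) gives $|f^{qk}(x)-a|\le C|x-a|^\mu$ near $a$ with $\mu>1$. So $f^{qk}$ maps some ball $B(a,r)$ into itself. As in Step 3 all iterates of $f$ are uniformly bounded on it, and $a\in F$, a contradiction.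

*Proof that $J$ is perfect.* $J$ is closed. Suppose $a$ is isolated in $J$, with $N$ open and $N\cap J=\{a\}$. By Lemma 6, $f^i(N)\cap J=\{f^i(a)\}$ for all $i\geq 0$. Lemma 6 applied to $O=f^k(N)$ shows that $J\setminus\{f^i(a):i\ge k+1\}$ has fewer than $q_0$ points, for each $k\ge0$. As $J$ is infinite, the orbit of $a$ is infinite, so the points $f^i(a)$ are distinct. For $k=q_0$ the $q_0+1$ points $a,\dots,f^{q_0}(a)$ of $J$ lie in that set, a contradiction. $\square$

**From now on through Section 9 we assume $J\ne\emptyset$.** Let $\{O_i\}$ be a countable base of balls of $\mathbb{R}^n$, and let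
$$E=\bigcup_{i:\,O_i\cap J\ne\emptyset}\Big(\mathbb{R}^n\setminus\bigcup_{k\ge1}f^k(O_i)\Big).$$
By Lemma 6, $E$ is countable. If $a\notin E$ and $O$ is any open set meeting $J$, then there are $k\ge1$ and $w\in O$ with $f^k(w)=a$. As a closed subset of $\mathbb{R}^n$, $J$ is a Baire space, and as $J$ is perfect, the countable set $E\cap J$ is meager in $J$. For $f(z)=z^2$ one finds $E=\{0\}$: for a base disk $O_i$ meeting the circle, the sets $f^k(O_i)$ contain annuli $\{(1-\eta)^{2^k}<|z|<(1+\eta)^{2^k}\}$ for large $k$, and they all miss $0$ when $0\notin O_i$.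

## 5. From a univalent inverse branch to a repelling point

Suppose we had a ball $D$ about a point of $J$ and a continuous inverse branch $g$ of some iterate $f^p$, defined on $D$ and mapping $D$ deep into $D$. For holomorphic $g$ the Schwarz lemma would make $g$ contract. The substitute is capacity: nested ring domains with uniformly bounded distortion add up. We treat several branches at once, since Theorem B needs two.

**Lemma 8 (contraction).** Let $D=B(u,\delta)$, $D'=\overline B(u,\delta/2)$. Let $g_i:D\to B(u,\delta/2)$ ($i$ in a finite set $I$) be continuous with $f^{p_i}\circ g_i=\mathrm{id}_D$, $p_i\ge1$. Then $\operatorname{diam}(g_{i_1}\circ\cdots\circ g_{i_l}(D'))\to0$ as $l\to\infty$, uniformly over all words of length $l$.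

*Proof.* Let $g_w=g_{i_1}\circ\cdots\circ g_{i_l}$ for $w=i_1\dots i_l$, $g_\emptyset=\mathrm{id}$. This map is injective and continuous, hence open by invariance of domain. It is inverse to an iterate $\Phi_w$ of $f$ (the identity if $w=\emptyset$), which maps $D_w=g_w(D)$ homeomorphically onto $D$. Let $C_w=g_w(D')$. If $w'=wi$, then
$$D_{w'}=g_w(g_i(D))\subset C_w\subset D_w.\tag{2}$$

**Step 1: a test function for each ring $D_w\setminus C_w$, with energy bounded independently of $w$.** Fix $\varphi\in C_c^\infty(D)$ with $0\le\varphi\le1$ and $\varphi=1$ on $D'$. Put $\varphi_w=\varphi\circ\Phi_w$ on $D_w$ and $0$ elsewhere. Since $\varphi$ is smooth, $\Phi_w\in W^{1,n}_{\rm loc}$, and $\varphi_w$ has compact support $g_w(\operatorname{supp}\varphi)$ in $D_w$, $\varphi_w$ is a continuous $W^{1,n}$ function. As $\Phi_w$ is injective and $K$-qr on $D_w$, the change of variables inequality $\int_{D_w}(\rho\circ\Phi_w)J_{\Phi_w}\le\int_D\rho$ ($\rho\ge0$) gives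
$$\int|\nabla\varphi_w|^n\le\int_{D_w}|\nabla\varphi|^n(\Phi_w)\,|\Phi_w'|^n\le K\int_{D_w}|\nabla\varphi|^n(\Phi_w)\,J_{\Phi_w}\le Kc,\qquad c=\int|\nabla\varphi|^n.$$
Moreover $\varphi_w=1$ on $C_w$, and $\nabla\varphi_w=0$ a.e. outside $D_w\setminus C_w$.

**Step 2: averaging makes the capacity small.** Let $w_0,\dots,w_l$ be the prefixes of a word $w$ of length $l$, by increasing length. By (2) the sets $D_{w_j}\setminus C_{w_j}$ are pairwise disjoint, and $C_w\subset C_{w_j}$ for all $j$. So $\frac1{l+1}\sum_j\varphi_{w_j}$ equals $1$ on $C_w$, has compact support in $D$, and is admissible for $(D,C_w)$. Its summands have gradients living on disjoint sets, so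
$$\operatorname{cap}(D,C_w)\le(l+1)^{-n}\sum_{j=0}^l\int|\nabla\varphi_{w_j}|^n\le(l+1)^{1-n}Kc.$$

**Step 3: small capacity forces small diameter.** If the conclusion fails, then for some $t>0$ there are words of arbitrarily large length with $\operatorname{diam}C_w\ge t$. The set of words with $\operatorname{diam}C_w\ge t$ is closed under prefixes, since $C_{wi}\subset C_w$; by König's lemma there is an infinite word along which all prefixes $w_l$ satisfy $\operatorname{diam}C_{w_l}\ge t$. Then $\bigcap_lC_{w_l}$ is a nested intersection of continua, hence a continuum in $D$ of diameter $\ge t$. Its capacity in $D$ is at most $\operatorname{cap}(D,C_{w_l})\to0$, because $n\ge2$. This contradicts (Q7). $\square$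

**Lemma 9.** Let $D=B(u,\delta)$ and let $g:D\to B(u,\delta/2)$ be continuous with $f^p\circ g=\mathrm{id}_D$, $p\ge1$. Then $g$ has a fixed point $x\in D$, $g^l\to x$ uniformly on $D$, and $x$ is a repelling periodic point of $f$.

*Proof.* **Step 1: the fixed point.** With $D'=\overline B(u,\delta/2)$, Lemma 8 gives $\operatorname{diam}g^l(D')\to0$, and $g^{l+1}(D')\subset g^{l+1}(D)\subset g^l(D')$. So $\bigcap_lg^l(D')=\{x\}$ for some $x$, $g(x)=x$, $g^l\to x$ uniformly on $D$ (so $x$ is the only fixed point), and $f^p(x)=f^p(g(x))=x$. With $U=g(D)$, which is open, and $V=D$: $f^p|_U$ is injective, $f^p(U)=V$ and $g=(f^p|_U)^{-1}$. So $x$ satisfies the definition of a repelling point with $p$ in the role of the period.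

**Step 2: passing to the minimal period.** Let $q$ be the minimal period, $p=qs$, $\Phi=f^q$. Since $\Phi^s=f^p$ is injective on $U$, so is $\Phi$. Let $\gamma=(\Phi|_U)^{-1}:\Phi(U)\to U$, a homeomorphism of open sets with $\gamma(x)=x$. On a small ball $W_0\subset D$ about $x$ the maps $\gamma^j$, $0\le j\le s$, are defined. For $y\in W_0$ the points $\gamma^s(y)$ and $g(y)$ both lie in $U$ and have the same image $y$ under $\Phi^s$, so $\gamma^s=g$ on $W_0$. Choose $l$ with $V':=g^l(D)\subset W_0$; then $g(V')\subset V'$. Put $V''=\bigcup_{0\le j<s}\gamma^j(V')$. This set is open, contains $x$, and lies in $\Phi(U)$ because $\gamma^{j+1}$ is defined on $V'$ for $j<s$. It satisfies $\gamma(V'')\subset V''$, since $\gamma^s(V')=g(V')\subset V'$. For $y\in V'$, $0\le j<s$ and $k+j=as+b$ with $0\le b<s$, we have $\gamma^k(\gamma^j(y))=\gamma^b(g^a(y))$. As $k\to\infty$, $a\to\infty$ uniformly, $g^a\to x$ uniformly on $V'$, and the finitely many maps $\gamma^b$ are continuous at $x=\gamma^b(x)$. So $\gamma^k\to x$ uniformly on $V''$, and $x$ is repelling for its minimal period as well. $\square$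

Where could such a $g$ come from? We need an inverse branch that lands close to where it started. It is convenient to split it in two: one branch going from a ball $V^*$ of fixed size to tiny sets near $u$, and one going from a neighborhood of $u$ into $V^*$.

**Definition (univalent blow-up).** $u\in J$ is *univalently blown up* if there are a ball $V^*$ meeting $J$, integers $m_k\ge1$ and domains $M_k$ ($k\in\mathbb{N}$) with $M_k\subset B(u,\varepsilon_k)$, $\varepsilon_k\to0$, such that $f^{m_k}:M_k\to V^*$ is a homeomorphism.

For $f(z)=z^2$ and $u=1$ take $V^*=B(1,\frac12)$, $m_k=k$ and $M_k=\{e^{2^{-k}\operatorname{Log}z}:z\in V^*\}$, with the principal logarithm: $f^k$ maps $M_k$ homeomorphically onto $V^*$, and $M_k$ shrinks to $1$ because $\operatorname{Log}$ is bounded on $V^*$. In general $M_k$ need not contain $u$.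

For the second branch, the obstruction of Example 2 must be avoided. Put
$$P=\bigcup_{m\ge1}f^m(B_{f^m}),\qquad G=J\setminus(P\cup E).$$
In Example 2, $P=\{-2,2\}$: a branch point of $f^m$ is a point whose orbit meets $0$ before time $m$, and after $0$ the orbit is $-2,2,2,\dots$

**Proposition 10.** Let $u\in G$ be univalently blown up and let $\Omega$ be a neighborhood of $u$. Then $\Omega$ contains a repelling periodic point of $f$.

*Proof.* Let $V^*,m_k,M_k$ be as in the definition. As $u\notin E$ and $V^*$ meets $J$, there are $m\ge1$ and $w\in V^*$ with $f^m(w)=u$. As $u\notin P$, $w\notin B_{f^m}$, so $f^m$ is injective on an open neighborhood $N_w\subset V^*$ of $w$. Choose $\delta>0$ with $D=B(u,\delta)\subset\Omega\cap f^m(N_w)$, and then $k$ with $M_k\subset B(u,\delta/2)$. The map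
$$g=(f^{m_k}|_{M_k})^{-1}\circ(f^m|_{N_w})^{-1}|_D:\ D\to N_w\subset V^*\to M_k\subset B(u,\delta/2)$$
is continuous with $f^{m+m_k}\circ g=\mathrm{id}_D$. By Lemma 9, $f$ has a repelling periodic point in $D\subset\Omega$. $\square$

So Theorem A will follow if univalently blown up points of $G$ are dense in $J$.

## 6. Discrete branch sets in the plane, and the axis of a winding map

The first thing to try is to blow up at a point $a\in G$ by Lemma 4. We get $T_j(y)=x_j+s_jy$ with $x_j\to a$, $s_j\to0$, and $f^{n_j}\circ T_j\to\varphi$. Suppose $\varphi$ is locally injective at some $y^*$ with $z^*=\varphi(y^*)\in J$, that is, $i(y^*,\varphi)=1$. Take a normal neighborhood $N$ of $y^*$ over $B(z^*,\varepsilon)$. By Lemma 2(b), for large $j$ some domain $N_j\subset N$ is mapped by $f^{n_j}\circ T_j$ properly onto $V^*=B(z^*,\varepsilon/2)$ with degree $1$, that is, homeomorphically. With $M_j=T_j(N_j)$ the point $a$ is univalently blown up, and Proposition 10 gives repelling points near $a$.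

For $n=2$ this already works. By Stoïlow's theorem the branch set of a non-constant planar quasiregular map is discrete, hence countable. So $P$ is countable, $P\cap J$ is meager in the perfect set $J$, and $G$ is dense in $J$. Also $\varphi(B_\varphi)$ is countable, $J$ is uncountable, and $\varphi$ omits fewer than $q_0$ points, so there is $y^*\notin B_\varphi$ with $\varphi(y^*)\in J$.

For $n\ge3$ the argument stops exactly here: why should a point $y^*\in\varphi^{-1}(J)$ with index $1$ exist? The branch set need not be discrete, and $J$ may be thin. The winding map $w_2$ of Example 4 shows what can go wrong for a single quasiregular map. If $C$ is a Cantor set on the axis $\{r=0\}$, then $w_2^{-1}(C)=C\subset B_{w_2}$, so every point over $C$ has index $2$. Nothing in Sections 2–5 excludes that $\varphi$ looks like this over $J$. Dropping injectivity does not help. If $i(y^*,\varphi)\ge1$ is all we know and $\varphi(y^*)=a$, then on $\partial N$ the maps $f^{n_j}\circ T_j-T_j$ converge uniformly to $\varphi-a\neq 0$, so they have degree $i(y^*,\varphi)\ne0$ at $0$ on $N$, and there is a fixed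 point of $f^{n_j}$ in $T_j(N)$. That produces periodic points near $a$, but gives no injectivity, and without it a periodic point cannot be repelling. The same problem affects the density of $G$, since $P$ is no longer countable.

The way past this point has two halves. First, large index over all of $J$ is impossible. If $h$ is $K$-qr with index at least $D$ at all points of $h^{-1}(J)$, then by (Q5) $h$ is Hölder with exponent $D^{1/(n-1)}/K$ at all these points, so a piece of $J$ has Hausdorff dimension at most $nK/D^{1/(n-1)}$; and we shall see that pieces of $J$ have dimension bounded below. (The maps $w_d$ do not contradict this: their constant is $K=d^{n-1}$, so the exponent $d^{1/(n-1)}/K$ is at most $1$. For us $K$ stays fixed, which is where uniformity enters.) Second, a blow-up that is not univalent can be composed with one of minimal index $d$ over $J$, and the resulting limit has index at least $2d$ over $J$. Starting with the largest possible $d$, this is a contradiction, so a univalent blow-up must exist.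

## 7. Positive Hausdorff dimension of $J$

We use two facts on Hausdorff measure. If $p:X\to Y$ is onto and $d(p(x),p(x'))\le C|x-x'|^\alpha$, then $\mathcal{H}^{1}(Y)\le C\,\mathcal{H}^{\alpha}(X)$ for that constant $C$, and $\dim_HY\le\dim_HX/\alpha$; both follow by mapping covers of $X$. And the space $\Sigma=\{1,2\}^{\mathbb{N}}$ with $d(\omega,\omega')=2^{-k}$, $k$ the length of the longest common prefix, has $\mathcal{H}^1(\Sigma)>0$: a set of diameter $2^{-k}$ lies in a cylinder of $k$ letters, which has measure $2^{-k}$ for the fair coin-tossing measure (sets of diameter $0$ have measure $0$), so the diameters in any countable cover add up to at least $1$.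

**Lemma 11.** $h_*:=\dim_HJ>0$. Moreover $\dim_H(O\cap J)\ge h_*/K$ for every open $O$ meeting $J$.

*Proof.* **Step 1: two expanding pieces over one ball.** We look for two disjoint pieces inside a ball $D$, each mapped properly onto $D$ by an iterate. Take $a\in J\setminus E$. By Lemma 3, $\{f^k\}$ is not equicontinuous at $a$, so Lemma 4 gives $T_j(y)=x_j+s_jy$, $x_j\to a$, $s_j\to0$, and $n_j\ge1$ with $f^{n_j}\circ T_j\to\varphi$, non-constant and $K$-qm on $\mathbb{R}^n$. As $J$ is infinite, (Q6) shows that $\varphi$ takes infinitely many values in $J$. So there are two balls $N_1,N_2$ with disjoint closures, $\varphi$ finite on $\overline N_i$, $\varphi(N_i)\cap J\ne\emptyset$. As $a\notin E$ and $\varphi(N_i)$ is open, there are $y_i\in N_i$, $k_i\ge1$ with $f^{k_i}(\varphi(y_i))=a$. For some small $\delta$ take normal neighborhoods $U_i$ of $y_i$ for $f^{k_i}\circ\varphi$ over $B(a,\delta)$ with $\overline U_i\subset N_i$, and put $D=B(a,\delta/2)$. Near $\overline U_i$ the maps $f^{k_i+n_j}\circ T_j$ converge uniformly to $f^{k_i}\circ\varphi$, so Lemma 2(b) gives, for large $j$, a domain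 compactly contained in $U_i$ that is mapped by $f^{k_i+n_j}\circ T_j$ properly onto $D$. Let $W_i$ be its image under $T_j$. Since $x_j\to a$ and $s_j\to0$, for a fixed large $j$ and $F_i:=f^{k_i+n_j}$,
$$F_i:W_i\to D\ \text{is proper and onto},\qquad\overline W_1\cup\overline W_2\subset D,\qquad\overline W_1\cap\overline W_2=\emptyset.$$

**Step 2: a tree of pieces and a point of $J$ for each branch.** For finite words $w$ over $\{1,2\}$ define $W_\emptyset=D$, $F_\emptyset=\mathrm{id}$, let $W_{wi}$ be a component of $F_w^{-1}(W_i)\cap W_w$, and let $F_{wi}=F_i\circ F_w$. We claim that $F_w:W_w\to D$ is proper and onto. This holds for $w=\emptyset$; if it holds for $w$, then Lemma 1(a) shows that $F_w:W_{wi}\to W_i$ is proper and onto, and composing with $F_i$ gives the claim for $wi$. Each $F_w$ is an iterate of $f$ or the identity, hence $K$-qr. The set $F_w^{-1}(\overline W_i)\cap W_w$ is compact, so $\overline W_{wi}\subset W_w$, and then $F_w(\partial W_{wi})\subset\partial W_i$ by Lemma 1. For $\omega\in\Sigma$ write $\omega|k$ for the prefix of length $k$ and pick $p_k\in W_{\omega|k}$ with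 $F_{\omega|k}(p_k)=a$. Then $p_k\in J$ by Lemma 6. As $\overline W_{\omega|k+1}\subset W_{\omega|k}$, an accumulation point $x_\omega$ of $(p_k)$ satisfies $x_\omega\in J\cap\bigcap_kW_{\omega|k}$.

**Step 3: the pieces do not shrink faster than geometrically around $x_\omega$.** Choose $c_0>0$ at most $\operatorname{dist}(W_1,W_2)$ and at most $\operatorname{dist}\big(F_i^{-1}(\overline W_1\cup\overline W_2)\cap W_i,\ \partial W_i\big)$ for $i=1,2$; these numbers are positive, since the sets $F_i^{-1}(\overline W_1\cup\overline W_2)\cap W_i$ are compact in $W_i$. By (Q4) there is $c'\in(0,\frac12)$ such that every $K$-qr $g:B(0,1)\to D$ has $|g(y)-g(0)|<c_0$ for $|y|\le c'$. Let $r_k(\omega)=\operatorname{dist}(x_\omega,\partial W_{\omega|k})$. Apply this to $g(y)=F_{\omega|k}(x_\omega+r_k(\omega)y)$: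
$$|x'-x_\omega|\le c'r_k(\omega)\quad\Longrightarrow\quad|F_{\omega|k}(x')-F_{\omega|k}(x_\omega)|<c_0.\tag{3}$$
Let $z=F_{\omega|k}(x_\omega)$ and $i=\omega_{k+1}$. Then $z\in W_i$ and $F_i(z)\in W_{\omega_{k+2}}$, so $\operatorname{dist}(z,\partial W_i)\ge c_0$. If $x'\in\partial W_{\omega|k+1}$, then $F_{\omega|k}(x')\in\partial W_i$ by Step 2, so $x'$ cannot satisfy the left side of (3). Thus $r_{k+1}(\omega)\ge c'r_k(\omega)$. Since $x_\omega\in W_{\omega_1}$, we get $r_k(\omega)\ge c'^{\,k}r_*$ with $r_*=\operatorname{dist}(\overline W_1\cup\overline W_2,\partial D)$.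

**Step 4: a Hölder map onto $\Sigma$.** If $\omega,\omega'$ have a common prefix of length exactly $k$, then $F_{\omega|k}(x_\omega)$ and $F_{\omega|k}(x_{\omega'})$ lie in different ones of $W_1,W_2$, at distance $\ge c_0$. By (3), $|x_\omega-x_{\omega'}|>c'r_k(\omega)\ge c'^{\,k+1}r_*$. With $s=\log2/\log(1/c')$ we have $c'^{\,k}=(2^{-k})^{1/s}$, so this reads
$$d(\omega,\omega')\le\big(|x_\omega-x_{\omega'}|/(c'r_*)\big)^s.$$
So $x_\omega\mapsto\omega$ is a well-defined $s$-Hölder map of $X=\{x_\omega\}\subset J$ onto $\Sigma$. As $\mathcal{H}^1(\Sigma)>0$, also $\mathcal{H}^s(X)>0$, and $h_*\ge s>0$.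

**Step 5: every piece of $J$ is large.** By Lemma 6, $J$ is contained in $\bigcup_{k\ge1}f^k(O\cap J)$ together with a finite set. All $f^k$ are locally $1/K$-Hölder by (Q4), with the same $K$, so $\dim_Hf^k(O\cap J)\le K\dim_H(O\cap J)$, and $h_*\le K\dim_H(O\cap J)$. $\square$

## 8. A bound for the index over $J$, and good base points

Put $D_0=(nK^2/h_*)^{n-1}$.

**Proposition 12.** Let $h:B\to\mathbb{R}^n$ be non-constant and $K$-qr on a ball $B$, with $h(B)\cap J\ne\emptyset$. Then $\min\{i(y,h):y\in h^{-1}(J)\}\le D_0$.

*Proof.* Let $D$ be the minimum, so $i(y,h)\ge D$ on $Z=h^{-1}(J)$. Put $\mu=D^{1/(n-1)}/K$, and let $Z_m$ be the set of $y\in Z$ with $|h(x)-h(y)|\le m|x-y|^\mu$ for all $x\in B$ with $|x-y|<1/m$. By (Q5), $Z=\bigcup_mZ_m$; for $|x-y|<1$ an exponent larger than $\mu$ may be replaced by $\mu$. On subsets of $Z_m$ of diameter less than $1/m$ the map $h$ is $\mu$-Hölder, so $\dim_Hh(Z_m)\le\dim_H(Z_m)/\mu\le n/\mu$. Since $h(Z)=h(B)\cap J$,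
$$\dim_H(h(B)\cap J)\le\frac n\mu=\frac{nK}{D^{1/(n-1)}}.$$
The set $h(B)$ is open and meets $J$, so the left side is at least $h_*/K$ by Lemma 11. Hence $D\le D_0$. $\square$

The bound depends on $h$ only through $K$. Its first use is to show that $G$ is dense. This takes two steps: branch points are rare in $J$, and then so are their images.

**Lemma 13.** For each $m\ge1$, $J\cap B_{f^m}$ is nowhere dense in $J$.

*Proof.* It is closed. Suppose $\emptyset\ne\Omega'\cap J\subset B_{f^m}$ with $\Omega'$ open. The idea is that typical points of $J$ visit $\Omega'$ infinitely often and pick up a factor $2$ in the index each time. Let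
$$R=\bigcap_N\bigcup_{k\ge N}\big(f^{-k}(\Omega')\cap J\big).$$
Each union is open in $J$. It is dense in $J$: if $O$ is open and meets $J$, then $\bigcup_{k\ge N}f^k(O)$ omits fewer than $q_0$ points and $\Omega'\cap J$ is infinite by Lemma 7, so $f^k(x)\in\Omega'\cap J$ for some $x\in O$, $k\ge N$, and $x\in J$ by Lemma 6. Hence $R$ is comeager in $J$. If $x\in R$, choose visiting times $k_1<k_2<\cdots$ to $\Omega'$ with gaps at least $m$. By multiplicativity,
$$i(x,f^{k_s+m})\ge\prod_{t\le s}i(f^{k_t}(x),f^m)\ge2^s.$$
So for a fixed integer $D>D_0$ we have $R\subset\bigcup_{k\ge1}\{x\in J:i(x,f^k)\ge D\}$, a countable union of sets that are closed by upper semicontinuity. By Baire there are $k$ and a ball $O$ meeting $J$ with $i(\cdot,f^k)\ge D$ on $O\cap J=O\cap f^{-k}(J)$. This contradicts Proposition 12 for $h=f^k|_O$. $\square$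

**Lemma 14.** $P\cap J$ is meager in $J$. Consequently $G=J\setminus(P\cup E)$ is dense in $J$.

*Proof.* By Lemma 6, $f^m(B_{f^m})\cap J=f^m(B_{f^m}\cap J)$. Fix $m$ and write $g=f^m$. By (Q2) every point has a neighborhood on which $g$ is proper of finite degree, so $B_g\cap J$ is covered by countably many compact subsets $C$ of it, each contained in a domain $U$ on which $g$ is proper onto its image $g(U)$, of finite degree. Each $C$ is nowhere dense in $J$ by Lemma 13. We show that $g(C)$ has empty interior in $J$; being compact, it is then nowhere dense, and $P\cap J$ is a countable union of such sets.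

Suppose $g(C)\supset O\cap J\ne\emptyset$ with $O$ open. Since $O\cap J\subset g(U)$, we may replace $O$ by $O\cap g(U)$. Choose $z\in O\cap J$ maximizing $\#(g^{-1}(z)\cap U)$, a number bounded by the degree. Let $x_1,\dots,x_N$ be its preimages in $U$, let $U_i\subset U$ be disjoint open neighborhoods of $x_i$, and let $O'\subset O\cap\bigcap_ig(U_i)$ be an open neighborhood of $z$. Each $z'\in O'\cap J$ has at least one preimage in every $U_i$, and at most $N$ in $U$ by maximality, so it has exactly one in each $U_i$ and none elsewhere in $U$. Therefore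
$$g:\ U_i\cap g^{-1}(O')\cap J\ \to\ O'\cap J$$
is a continuous bijection. It is open, since $g(A\cap J)=g(A)\cap J$ for open $A$; so it is a homeomorphism. Its domain is open in $J$, and $C$ is nowhere dense there. Hence $O'\cap J=g(C)\cap O'\cap J=\bigcup_ig(C\cap U_i\cap g^{-1}(O'))$ is a finite union of nowhere dense subsets of $O'\cap J$, which is impossible as $O'\cap J\ne\emptyset$.

The sets $P\cap J$ and $E\cap J$ are both meager in the Baire space $J$, so $G$ is dense. $\square$

## 9. Maximal index forces a univalent blow-up

**Proposition 15.** Let $\Omega$ be open with $\Omega\cap J\ne\emptyset$. Some $u\in G\cap\Omega$ is univalently blown up.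

*Proof.* Suppose not.

**Step 1: a class of maps closed under blowing up, and a maximal element.** Let $\mathcal{H}$ be the set of all non-constant continuous $h:B\to\mathbb{R}^n$, $B$ a ball in $\mathbb{R}^n$ depending on $h$, such that $f^m\circ h$ is $K$-qr for all $m\ge0$ and $h(B)\cap J\ne\emptyset$. The identity on a ball meeting $J$ belongs to $\mathcal{H}$. Put $d(h)=\min\{i(y,h):y\in h^{-1}(J)\}$. By Proposition 12, $d(h)\le D_0$ on $\mathcal{H}$, so $d^*=\max_{\mathcal{H}}d$ exists. Let $h\in\mathcal{H}$, $h:B\to\mathbb{R}^n$, have $d(h)=d^*$.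

**Step 2: moving the image into $\Omega$.** By Lemma 6 applied to $O=h(B)$, and since $\Omega\cap J$ is infinite, there are $k\ge1$ and $y_1\in B$ with $f^k(h(y_1))\in\Omega\cap J$. Let $B'\subset B$ be a ball containing $y_1$ with $f^k(h(B'))\subset\Omega$, and let $H=f^k\circ h|_{B'}$. Then $H$ is non-constant by discreteness, $f^m\circ H=f^{m+k}\circ h$ is $K$-qr, and $H(B')$ meets $J$; so $H\in\mathcal{H}$. For $y\in H^{-1}(J)$ we have $h(y)\in J$ by Lemma 6, so $i(y,H)\ge i(y,h)\ge d^*$. Hence $d(H)=d^*$.

**Step 3: over a small ball, all of $J$ has one preimage, of index exactly $d^*$.** Pick $y_0\in H^{-1}(J)$ with $i(y_0,H)=d^*$ and a normal neighborhood $U$ of $y_0$, with $H:U\to V=B(H(y_0),r)$ proper of degree $d^*$; here $V=H(U)\subset\Omega$. For $z\in J\cap V$ the indices of the preimages in $U$ add up to $d^*$, and each is at least $d^*$. So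
$$\text{every }z\in J\cap V\text{ has exactly one preimage in }U,\text{ and its index is }d^*.\tag{4}$$

**Step 4: blowing up at a good point.** By Lemma 14 choose $u\in G\cap V\subset G\cap\Omega$, and let $v$ be its preimage in $U$. The $K$-qr maps $f^m\circ H$, $m\ge1$, are not equicontinuous at $v$: otherwise, $H$ being open, $\{f^m\}$ would be equicontinuous at $u$ (as in the proof of Lemma 6), although $u\in J$. By Lemma 4 there are $T_k(y)=x_k+\tau_ky$, $x_k\to v$, $\tau_k\to0^+$, and $m_k\ge1$ with
$$\chi_k:=f^{m_k}\circ H\circ T_k\to\chi\quad\text{locally uniformly on }\mathbb{R}^n,$$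
$\chi$ non-constant and $K$-qm. By (Q6) and Lemma 7, $\chi^{-1}(J)\ne\emptyset$.

**Step 5: $i(y^*,\chi)\ge2d^*$ for every $y^*\in\chi^{-1}(J)$.** Here the absence of univalent blow-ups is used. Let $z^*=\chi(y^*)\in J$, $i^*=i(y^*,\chi)$, let $N$ be a normal neighborhood of $y^*$ over $B(z^*,\varepsilon)$ with $\chi$ finite on $\overline N$, and let $V^*=B(z^*,\varepsilon/2)$. For large $k$ we have $T_k(\overline N)\subset U$, and by Lemma 2(b) there is a component $N_k$ of $N\cap\chi_k^{-1}(V^*)$ which $\chi_k$ maps properly onto $V^*$, with degree at most $i^*$. Let $Q_k=T_k(N_k)\subset U$ and $M_k=H(Q_k)$, a domain in $V$. Then $f^{m_k}\circ H:Q_k\to V^*$ is proper and onto, and $f^{m_k}(M_k)=V^*$.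

Both factors are proper. For compact $C\subset M_k$, the set $Q_k\cap H^{-1}(C)$ is closed in $Q_k$ and contained in the compact set $Q_k\cap(f^{m_k}\circ H)^{-1}(f^{m_k}(C))$; so $H:Q_k\to M_k$ is proper. For compact $C\subset V^*$, the set $M_k\cap f^{-m_k}(C)=H\big(Q_k\cap(f^{m_k}\circ H)^{-1}(C)\big)$ is compact; so $f^{m_k}:M_k\to V^*$ is proper, and it is onto.

The degree of the first factor is $d^*$. Indeed $z^*\in J\cap V^*$ has a preimage in $M_k$ under $f^{m_k}$, and this preimage lies in $J$ by Lemma 6. So there is a point of $J\cap M_k\subset J\cap V$; it has a preimage in $Q_k\subset U$, and by (4) this is its only preimage there and has index $d^*$. Thus $\deg(H|_{Q_k})=d^*$, and by (Q2)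
$$i^*\ge\deg(\chi_k|_{N_k})=d^*\cdot\deg(f^{m_k}|_{M_k}).$$
Moreover $M_k\subset H(T_k(N))$ shrinks to $H(v)=u$. If $\deg(f^{m_k}|_{M_k})=1$ for infinitely many $k$, then along these $k$ the maps $f^{m_k}:M_k\to V^*$ are homeomorphisms, $V^*$ meets $J$, and $u\in G\cap\Omega$ is univalently blown up, contrary to our assumption. Hence the degree is at least $2$ for large $k$, and $i^*\ge2d^*$.

**Step 6: $\chi$ belongs to $\mathcal{H}$ and beats the maximum.** Take $y^*\in\chi^{-1}(J)$ and a ball $B^*\ni y^*$ on which $\chi$ is finite and bounded. On $B^*$, locally uniformly, $f^m\circ\chi=\lim_kf^{m+m_k}\circ H\circ T_k$ for every $m\ge0$. The maps on the right are $K$-qr because $H\in\mathcal{H}$, so $f^m\circ\chi|_{B^*}$ is $K$-qr by (Q3). By discreteness $\chi|_{B^*}$ is non-constant, and its image meets $J$. So $\chi|_{B^*}\in\mathcal{H}$, and by Step 5 $d(\chi|_{B^*})\ge2d^*>d^*$, a contradiction. $\square$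

## 10. Density of repelling points: proof of Theorem A

**Step 1: repelling periodic points lie in $J$.** Let $x$ be repelling of period $p$, with $g,V$ as in the definition. Fix $v\in V$, $v\ne x$. Since $g(V)\subset V$, we have $f^{pk}(g^k(v))=v$ for all $k$, while $g^k(v)\to x$ and $f^{pk}(x)=x$. Thus $\{f^k\}$ is not equicontinuous at $x$, and $x\in J$. As $J$ is closed, it contains the closure of the repelling periodic points.

**Step 2: they are dense in $J$.** If $J=\emptyset$, both sides are empty. Let $J\ne\emptyset$ and let $\Omega$ be open with $\Omega\cap J\ne\emptyset$. By Proposition 15 some $u\in G\cap\Omega$ is univalently blown up, and by Proposition 10 $\Omega$ contains a repelling periodic point. This proves Theorem A. $\blacksquare$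

## 11. Two inverse branches and a full shift: proof of Theorem B

**Step 1: two branches with disjoint images and the same iterate.** Since $\Omega\cap J\ne\emptyset$, Proposition 15 gives a univalently blown up $u\in G\cap\Omega$, with $V^*,m_k,M_k$. As $J$ is perfect, $V^*$ contains disjoint balls $V_1,V_2$ meeting $J$. As $u\notin E$, there are $w_i\in V_i$, $l_i\ge1$ with $f^{l_i}(w_i)=u$; as $u\notin P$, $f^{l_i}$ is injective on an open set $N_i\subset V_i$ containing $w_i$. Choose $\delta$ with $D=B(u,\delta)\subset\Omega\cap f^{l_1}(N_1)\cap f^{l_2}(N_2)$, and $k$ with $M_k\subset B(u,\delta/2)$. Set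
$$\gamma_i=(f^{m_k}|_{M_k})^{-1}\circ(f^{l_i}|_{N_i})^{-1}|_D,\qquad p_i=l_i+m_k.$$
Then $\gamma_i:D\to B(u,\delta/2)$ is continuous, $f^{p_i}\circ\gamma_i=\mathrm{id}_D$, and $\gamma_1(D)\cap\gamma_2(D)=\emptyset$, since $f^{m_k}$ maps these sets into the disjoint sets $N_1,N_2$. The exponents $p_1,p_2$ may differ, so put $g_1=\gamma_1\circ\gamma_2$, $g_2=\gamma_2\circ\gamma_1$, $q=p_1+p_2$. Both satisfy $f^q\circ g_i=\mathrm{id}_D$, map $D$ into $B(u,\delta/2)$, and have disjoint images, as $g_i(D)\subset\gamma_i(D)$.

**Step 2: the Cantor set and the conjugacy.** Let $D'=\overline B(u,\delta/2)$ and $g_w=g_{w_1}\circ\cdots\circ g_{w_l}$ for words $w$ over $\{1,2\}$. The sets $g_w(D')$ are compact and non-empty, and nested under extension of $w$. For different words of equal length they are disjoint: consider the first letter where the words differ, and use injectivity of the common prefix map. By Lemma 8 their diameters tend to $0$ uniformly. So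
$$\pi(\omega)=\bigcap_lg_{\omega_1\cdots\omega_l}(D')$$
is a point for each $\omega\in\{1,2\}^{\mathbb{N}}$, and $\pi$ is continuous and injective on a compact space, hence a homeomorphism onto a Cantor set $\Lambda\subset D'\subset\Omega$. Since $g_{\omega_1}$ is injective, $\pi(\omega)=g_{\omega_1}(\pi(\operatorname{shift}\omega))$, and $f^q\circ g_i=\mathrm{id}_D$ gives $f^q(\pi(\omega))=\pi(\operatorname{shift}\omega)$. So $\pi$ conjugates the full one-sided shift to $f^q|_\Lambda$, and $f^q(\Lambda)=\Lambda$.

**Step 3: periodic points are repelling, and $\Lambda\subset J$.** A periodic point of $f^q|_\Lambda$ is $\pi(\omega)$ with $\omega=www\cdots$ for some word $w$ of some length $l\ge1$. Then $g_w(\pi(\omega))=\pi(w\omega)=\pi(\omega)$, so it is a fixed point of $g_w$. Here $f^{ql}\circ g_w=\mathrm{id}_D$ and $g_w(D)\subset B(u,\delta/2)$, so by Lemma 9 $g_w$ has exactly one fixed point in $D$ and it is a repelling periodic point of $f$. Periodic sequences are dense in $\{1,2\}^{\mathbb{N}}$, so these points are dense in $\Lambda$. They lie in the closed set $J$ by Step 1 of Section 10. Hence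 $\Lambda\subset J$, and Theorem B is proved. $\blacksquare$
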